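\title{Coefficients in the third strand of minimal free resolutions of monomial ideals}

\begin{abstract}
Let $\mathbf F$ be the minimal free resolution of a monomial ideal over a field $\Bbbk$ with more than three elements, and let $\mathbf F^{\le 3}$ be the subcomplex spanned by the basis elements of $\mathbf F_i$ of degree at most $i+3$. It has been conjectured that the differential on $\mathbf F^{\le 3}$ can always be written using only the coefficients $\pm1$. We show that this holds if and only if $\operatorname{char}\Bbbk\in\{2,3\}$. The counterexamples are squarefree ideals generated by quadrics, and they exclude all $\mathbb Z$-homogeneous bases, multigraded or not. More precisely, no finite set of coefficients suffices for all ideals in characteristic $0$, and in characteristic $p$ the smallest sets that suffice are exactly the sets $\lambda\mathbb F_p^*$. The proof plants an arbitrary configuration of lines defined over the prime field in the linear part of the differential.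
\end{abstract}

\section{Introduction}

Throughout, $\Bbbk$ is a field with more than three elements, $P\subseteq\Bbbk$ is its prime field, $S=\Bbbk[x_1,\dots,x_n]$ has the standard $\mathbb Z$-grading, and $\mathfrak m=(x_1,\dots,x_n)$. Let $I\subseteq S$ be a monomial ideal containing no variables, and let
\[
\mathbf F\colon\quad \cdots\xrightarrow{\ \mathrm d\ }\mathbf F_2\xrightarrow{\ \mathrm d\ }\mathbf F_1\xrightarrow{\ \mathrm d\ }\mathbf F_0
\]
be the minimal graded free resolution of the module $I$. Thus $\mathbf F_0$ maps onto $I$, and \emph{minimal} means $\mathrm d(\mathbf F_i)\subseteq\mathfrak m\mathbf F_{i-1}$.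

A monomial ideal is graded by $\mathbb Z^n$, and $\mathbf F$ can be chosen $\mathbb Z^n$-graded as well. In a multigraded basis every entry of a matrix of $\mathrm d$ is a scalar times a monomial. The monomial is dictated by the multidegrees of the two basis elements, so the scalars carry the remaining information. Can they be taken to be $0$ and $\pm1$? Small examples suggest so. For $I=(x^2,xy,y^2)$ the differential $\mathbf F_1\to\mathbf F_0$ has columns $(y,-x,0)^T$ and $(0,y,-x)^T$. The Taylor resolution, which exists for every monomial ideal, has only entries of the form $\pm$ a monomial, but it is usually not minimal, and the row and column operations that split off its superfluous summands may create other scalars. On the other hand, a single scalar such as $2$ proves nothing, since rescaling a basis element removes it. The question is whether all scalars can be normalized at once. Over $\mathbb F_2$ and $\mathbb F_3$ every nonzero scalar is $\pm1$, which is why these two fields are excluded.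

To measure how far into the resolution signs suffice, filter $\mathbf F$ by degree. For $k\ge1$ let $\mathbf F^{\le k}_i\subseteq\mathbf F_i$ be the span of the basis elements of degree at most $i+k$ in a homogeneous basis. This is the submodule generated by all elements of degree at most $i+k$, so it does not depend on the basis. By minimality, $\mathrm d$ of a basis element of degree at most $i+k$ involves only basis elements of degree at most $(i-1)+k$, so $\mathbf F^{\le k}$ is a subcomplex. We call the basis elements of $\mathbf F_i$ of degree exactly $i+k$, for all $i$, the \emph{$k$-th strand}. Since $I$ is generated in degrees $\ge2$ and the smallest degree grows by at least one in each step, $\mathbf F^{\le1}=0$.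

We say that the differential on $\mathbf F^{\le k}$ \emph{can be written using only coefficients $\pm1$} if $\mathbf F$ has a homogeneous $S$-basis such that every nonzero entry of the matrices of $\mathrm d$ on $\mathbf F^{\le k}$ is $\pm$ a monomial. Here and below, \emph{homogeneous} refers to the $\mathbb Z$-grading. Two facts are known. The differential on $\mathbf F^{\le2}$ can always be written using only coefficients $\pm1$. And Reiner and Welker gave an example of an ideal $I$, over suitable fields $\Bbbk$, for which the differential on $\mathbf F^{\le4}$ cannot. For the remaining value $k=3$, the following conjecture is posed in \cite{Katthan}.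

\begin{quote}
\textbf{Conjecture.} For every field $\Bbbk$ with more than three elements and every monomial ideal $I\subseteq S$, the differential on $\mathbf F^{\le3}$ can be written using only coefficients $\pm1$.
\end{quote}

Topology gives a reason to hope for this. For a squarefree ideal, the $k$-th strand is governed by the reduced cohomology in degree $k-2$ of the induced subcomplexes of a simplicial complex (Lemma~\ref{lem:hochster}). Integral cohomology is torsion-free in degrees $0$ and $1$, and torsion first appears in degree $2$, which belongs to the fourth strand. The conjecture is nevertheless false.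

\begin{theorem}\label{thm:signs}
Let $\operatorname{char}\Bbbk\ne2,3$. There is a squarefree monomial ideal $I$ generated by quadrics such that the differential on $\mathbf F^{\le3}$ cannot be written using only coefficients $\pm1$, in any $\mathbb Z$-homogeneous basis, multigraded or not. If $\operatorname{char}\Bbbk\in\{2,3\}$, then for every $I$ the differential on all of $\mathbf F$ can be written using only coefficients $\pm1$. Hence the assertion of the conjecture for the field $\Bbbk$ is true if and only if $\operatorname{char}\Bbbk\in\{2,3\}$.
\end{theorem}

Together with the known result on $\mathbf F^{\le2}$, which is not used in any proof below, this shows that the bound $2$ is optimal in every characteristic other than $2$ and $3$. One may then ask how many coefficients are needed. For $C\subseteq\Bbbk^*$ consider the statement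
\begin{quote}
$(\mathcal P_C)$: for every monomial ideal $I$ containing no variables, in any number of variables, $\mathbf F$ has a homogeneous basis such that every entry of the differential on $\mathbf F^{\le3}$ has the form $c\cdot(\text{monomial})$ with $c\in C\cup\{0\}$.
\end{quote}

\begin{theorem}\label{thm:number}
The set $C=P^*$ satisfies $(\mathcal P_C)$, even with all of $\mathbf F$ in place of $\mathbf F^{\le3}$. Moreover:
\begin{itemize}
\item[(a)] If $\operatorname{char}\Bbbk=0$, then $(\mathcal P_C)$ implies that $C$ is infinite.
\item[(b)] If $\operatorname{char}\Bbbk=p>0$, then $(\mathcal P_C)$ implies $|C|\ge p-1$. If $|C|=p-1$, then $(\mathcal P_C)$ holds if and only if $C=\lambda\mathbb F_p^*$ for some $\lambda\in\Bbbk^*$.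
\end{itemize}
\end{theorem}

The negative statements in both theorems come from one construction, which turns the question on resolutions into a question on coordinates for a finite set of lines.

\begin{theorem}\label{thm:lines}
Let $d\ge2$ and let $\varphi_1,\dots,\varphi_q\in P^d$ be nonzero and pairwise non-proportional. There is a squarefree monomial ideal $I$ generated by quadrics with the following property. Let $C\subseteq\Bbbk^*$, and suppose that $\mathbf F$ has a homogeneous basis such that all coefficients of all entries of the matrices of $\mathrm d$ on $\mathbf F^{\le3}$ lie in $C\cup\{0\}$. Then there is $g\in GL_d(\Bbbk)$ such that for every $j$ some nonzero scalar multiple of $g\varphi_j$ lies in $(C\cup\{0\})^d$.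
\end{theorem}

The hypothesis here does not require the entries to be multiples of single monomials. For $d=2$ and $C=\{\pm1\}$ the conclusion is impossible as soon as $q\ge5$, because $\{0,\pm1\}^2$ spans at most four lines, and five lines exist in $P^2$ exactly when $\operatorname{char}\Bbbk\neq2,3$.

\begin{remark}
Let $\mathbf G$ be the minimal free resolution of $S/I$, so that $\mathbf G_0=S$ and $\mathbf G_{i+1}=\mathbf F_i$. Then $\mathbf G^{\le k}_{i+1}=\mathbf F^{\le k+1}_i$, as both are generated in degrees at most $i+k+1$. A failure for $\mathbf F^{\le3}$ is therefore a failure for $\mathbf G^{\le2}\subseteq\mathbf G^{\le3}$, and Theorem~\ref{thm:signs} refutes the conjecture also if it is read for the resolution of $S/I$.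
\end{remark}

Section~\ref{sec:linear} introduces the linear part of the differential, computes it in an example, and identifies it with restriction maps in simplicial cohomology. Section~\ref{sec:reduction} reduces Theorem~\ref{thm:lines} to the existence of a certain flag complex, which Section~\ref{sec:complex} constructs. Section~\ref{sec:counting} deduces Theorems~\ref{thm:signs} and~\ref{thm:number}.

\section{The linear part of the differential}\label{sec:linear}

A minimal graded free resolution is unique up to isomorphism of graded complexes, and a minimal $\mathbb Z^n$-graded resolution is a minimal $\mathbb Z$-graded one. So we fix $\mathbb Z^n$-graded models of $\mathbf F$ and $\mathbf G$ and allow arbitrary $\mathbb Z$-homogeneous bases in them.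

\subsection*{The operators $D_v$}
To prove that no basis works, we need an object that is defined without a basis and whose matrices are visible in every basis. Write $\mathbf F_i\otimes\Bbbk=\mathbf F_i/\mathfrak m\mathbf F_i$ and $\bar f$ for the class of $f$. By minimality $\mathrm d(\mathbf F_i)\subseteq\mathfrak m\mathbf F_{i-1}$ and $\mathrm d(\mathfrak m\mathbf F_i)\subseteq\mathfrak m^2\mathbf F_{i-1}$, so $\mathrm d$ induces a $\Bbbk$-linear map
\[
\mathbf F_i\otimes\Bbbk\longrightarrow\mathfrak m\mathbf F_{i-1}/\mathfrak m^2\mathbf F_{i-1}=S_1\otimes_\Bbbk(\mathbf F_{i-1}\otimes\Bbbk).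
\]
We write it as $\sum_vx_v\otimes D_v$ with $D_v\colon\mathbf F_i\otimes\Bbbk\to\mathbf F_{i-1}\otimes\Bbbk$. The same definition applies to $\mathbf G$. No basis of $\mathbf F$ enters the definition, and since $\mathrm d$ preserves multidegrees, $D_v$ lowers the multidegree by $\deg x_v$. In particular $D_v$ lowers both the homological and the internal degree by one, so it acts along each strand. If $\mathrm df=\sum_wa_ww$ with $w$ running over any basis of $\mathbf F_{i-1}$, then reducing modulo $\mathfrak m^2\mathbf F_{i-1}$ gives
\begin{equation}\label{eq:Dv}
D_v\bar f=\sum_w(\text{coefficient of the monomial $x_v$ in }a_w)\,\bar w .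
\end{equation}
For the third strand put $T_i=(\mathbf F_i\otimes\Bbbk)_{i+3}$.

\begin{lemma}\label{lem:matrix}
Let a homogeneous basis of $\mathbf F$ be given in which all coefficients of all entries of $\mathrm d$ on $\mathbf F^{\le3}$ lie in $C\cup\{0\}$. The basis elements of $\mathbf F_i$ of degree $i+3$ induce a $\Bbbk$-basis of $T_i$, and for $i\ge1$ the matrix of $D_v\colon T_i\to T_{i-1}$ in these bases has all entries in $C\cup\{0\}$.
\end{lemma}

\begin{proof}
The classes of the basis elements of $\mathbf F_i$ form a homogeneous basis of $\mathbf F_i\otimes\Bbbk$, and those of degree $i+3$ form a basis of $T_i$. Let $f\in\mathbf F_i$ be a basis element of degree $i+3$. It lies in $\mathbf F^{\le3}$, so the $a_w$ in \eqref{eq:Dv} are entries of $\mathrm d$ on $\mathbf F^{\le3}$. The entry $a_w$ is homogeneous of degree $i+3-\deg w$, so it can contain $x_v$ only if $\deg w=(i-1)+3$. Thus \eqref{eq:Dv} expands $D_v\bar f$ in the basis of $T_{i-1}$, with coefficients in $C\cup\{0\}$.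
\end{proof}

\subsection*{Three lines in a plane}
The mechanism behind Theorem~\ref{thm:lines} is visible already in the second strand.

\begin{example}\label{ex:hexagon}
In $\Bbbk[p_1,p_2,p_3,a_1,a_2,a_3]$ let $I$ be generated by the nine quadrics $p_ip_j$, $a_ia_j$ ($i<j$) and $a_ip_i$. Write $[\mu]$ for the basis element of $\mathbf F_0$ that maps to the generator $\mu$. Since $\mathbf F_1$ starts in degree $3$ and $\mathbf F_2$ in degree $4$, we may identify $(\mathbf F_1\otimes\Bbbk)_3=(\mathbf F_1)_3$ with the syzygies of degree $3$. In multidegree $p_1p_2p_3$ the module $\mathbf F_0$ is spanned by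
\[
u_1=p_1[p_2p_3],\qquad u_2=p_2[p_1p_3],\qquad u_3=p_3[p_1p_2],
\]
all mapping to $p_1p_2p_3$, so the syzygies form the plane $W=\{\sum c_iu_i:\sum c_i=0\}$.

Now consider multidegree $a_1p_1p_2p_3$. The syzygies of multidegrees $a_1p_1p_2$ and $a_1p_1p_3$ are spanned by $r_2=a_1[p_1p_2]-p_2[a_1p_1]$ and $r_3=a_1[p_1p_3]-p_3[a_1p_1]$, and there is none of multidegree $a_1p_2p_3$, which only one generator divides. A linear second syzygy is a relation $a_1t+\alpha p_3r_2+\beta p_2r_3=0$ with $t\in W$. The coefficient of $[a_1p_1]$ gives $\beta=-\alpha$, and then $t=\alpha(u_2-u_3)$. So $\mathbf F_2\otimes\Bbbk$ is one-dimensional in this multidegree, spanned by $\bar f_1$ with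
\[
\mathrm df_1=a_1(u_3-u_2)-p_3r_2+p_2r_3,\qquad\text{and}\qquad D_{a_1}\bar f_1=u_3-u_2 .
\]
Permuting the indices cyclically gives $D_{a_2}\bar f_2=u_1-u_3$ and $D_{a_3}\bar f_3=u_2-u_1$.

A multigraded basis of $\mathbf F$ contains a basis of $W$ and a multiple of each $f_j$. If all coefficients are $\pm1$, then by \eqref{eq:Dv} each of the three lines $\Bbbk D_{a_j}\bar f_j$ is spanned by a vector with coordinates in $\{0,\pm1\}$. Rescaling $f_j$ does not move the line, and changing the basis of $W$ acts on the three lines by one element of $GL_2(\Bbbk)$. Three lines cause no trouble: in the basis $u_3-u_2$, $u_1-u_3$ they are spanned by $(1,0)$, $(0,1)$, $(-1,-1)$. Five lines would be a contradiction.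
\end{example}

To produce more lines we need a description of $D_v$ that does not require computing syzygies.

\subsection*{Restriction maps in cohomology}
Let $\Delta$ be a simplicial complex on a finite vertex set $E$, and let $S=\Bbbk[x_v:v\in E]$. For $\sigma\subseteq E$ put $x^\sigma=\prod_{v\in\sigma}x_v$, identify $\sigma$ with the squarefree multidegree of $x^\sigma$, and let $\Delta_\sigma=\{\tau\in\Delta:\tau\subseteq\sigma\}$ be the \emph{induced subcomplex}. The \emph{Stanley--Reisner ideal} $I_\Delta$ is generated by the $x^\sigma$ with $\sigma\notin\Delta$; the monomials whose support is a face form a basis of $S/I_\Delta$. All homology and cohomology has coefficients in $\Bbbk$ unless indicated otherwise.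

\begin{lemma}\label{lem:hochster}
Let $\mathbf G$ be the minimal $\mathbb Z^E$-graded free resolution of $M=S/I_\Delta$. For $\sigma\subseteq E$ there are isomorphisms
\[
(\mathbf G_i\otimes\Bbbk)_\sigma\cong\tilde H^{|\sigma|-i-1}(\Delta_\sigma)
\]
under which $D_v$, for $v\in\sigma$, becomes $\pm$ the restriction map $\tilde H^\bullet(\Delta_\sigma)\to\tilde H^\bullet(\Delta_{\sigma\setminus v})$. If $\alpha$ is not squarefree, then $(\mathbf G_i\otimes\Bbbk)_\alpha=0$.
\end{lemma}

\begin{proof}
The last statement is part of Hochster's formula; see \cite[Cor.~5.12]{MS} or \cite[\S5.5]{BH}. For the rest, note that $\mathbf G_i\otimes\Bbbk=\operatorname{Tor}_i^S(M,\Bbbk)$ can be computed by resolving $M$ or by resolving $\Bbbk$. The operator $D_v$ is defined on the first side, and $\Delta$ is visible on the second. We connect them by an operator on the complex that resolves both.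

\emph{The connecting complex.} Let $K=S\otimes_\Bbbk\Lambda\langle e_v:v\in E\rangle$ be the Koszul resolution of $\Bbbk$, with $\deg e_v=\deg x_v$ and differential $\partial=\sum_vx_v\iota_v$, where $\iota_v$ is the $S$-linear contraction with the dual basis vector $e_v^*$. Contractions anticommute and square to zero, so $\partial\iota_v=-\iota_v\partial$. On $\mathbf G\otimes_SK$ use the differential that equals $\mathrm d\otimes1+(-1)^i\,1\otimes\partial$ on $\mathbf G_i\otimes K_j$, and let $\iota'_v=(-1)^i\,1\otimes\iota_v$ on $\mathbf G_i\otimes K_j$. This operator anticommutes with $\mathrm d\otimes1$ because $\mathrm d$ changes the parity of $i$, and with $(-1)^i\,1\otimes\partial$ because $\iota_v$ anticommutes with $\partial$. Hence it acts on homology. Tensoring with a bounded complex of free modules preserves quasi-isomorphisms, so the augmentations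
\[
\mathbf G\otimes\Bbbk\longleftarrow\mathbf G\otimes K\longrightarrow M\otimes K
\]
are multigraded quasi-isomorphisms. The right one vanishes on $\mathbf G_i\otimes K$ for $i>0$, and on $\mathbf G_0\otimes K$ the sign in $\iota'_v$ is $+1$. So it carries $\iota'_v$ to $1\otimes\iota_v$.

\emph{The left augmentation carries $\iota'_v$ to $-D_v$.} By minimality $\mathbf G\otimes\Bbbk$ has zero differential, so $H_i(\mathbf G\otimes K)\cong\mathbf G_i\otimes\Bbbk$. Given $f\in\mathbf G_i$, there is thus a cycle $z=z_0+z_1+\cdots$ with $z_j\in\mathbf G_{i-j}\otimes K_j$ and $z_0\equiv f$ modulo $\mathfrak m\mathbf G_i$. Write $z_1=\sum_{v,w}h_{v,w}\,w\otimes e_v$ with $h_{v,w}\in S$ and $w$ running over a basis of $\mathbf G_{i-1}$. The component of the cycle condition in $\mathbf G_{i-1}\otimes K_0=\mathbf G_{i-1}$ reads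
\[
\mathrm dz_0=-(-1)^{i-1}\sum_{v,w}x_vh_{v,w}\,w .
\]
Since $\mathrm df\equiv\mathrm dz_0$ modulo $\mathfrak m^2\mathbf G_{i-1}$, this gives $D_v\bar f=-(-1)^{i-1}\sum_wh_{v,w}(0)\,\bar w$, where $h(0)$ is the constant term. On the other hand, the component of $\iota'_vz$ in $\mathbf G_{i-1}\otimes K_0$ is $\iota'_vz_1=(-1)^{i-1}\sum_wh_{v,w}\,w$, whose class is $-D_v\bar f$.

\emph{The right side consists of cochains.} Fix an order of $E$, and let $e_\sigma$ and $e_\tau^*$ be the wedge products of the $e_v$, $v\in\sigma$, and of the $e_v^*$, $v\in\tau$, in this order. Extend contraction to all $\omega\in\Lambda\langle e_v^*\rangle$ by $\iota_{e_v^*}=\iota_v$ and $\iota_{\omega\wedge\eta}=\iota_\omega\iota_\eta$. The complex $(M\otimes K)_\sigma$ has the basis $x^\tau e_{\sigma\setminus\tau}$, $\tau\in\Delta_\sigma$, in homological degree $|\sigma|-|\tau|$. The reduced cochain complex of $\Delta_\sigma$ has the basis $e_\tau^*$, $\tau\in\Delta_\sigma$, in degree $|\tau|-1$, with $\delta e_\tau^*=\sum_{v\in\sigma}e_v^*\wedge e_\tau^*$, where terms indexed by nonfaces are set to zero. (Other sign conventions change $\delta$ by a sign depending on the degree;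 this affects neither cocycles nor coboundaries.) Define
\[
\theta_\sigma(e_\tau^*)=x^\tau\,\iota_{e_\tau^*}e_\sigma=\pm x^\tau e_{\sigma\setminus\tau}.
\]
This is a bijection of bases up to sign, and
\[
\partial\theta_\sigma(e_\tau^*)=\sum_vx_vx^\tau\,\iota_{e_v^*\wedge e_\tau^*}e_\sigma=\theta_\sigma(\delta e_\tau^*),
\]
since on both sides only the $v\in\sigma\setminus\tau$ with $\tau\cup v\in\Delta$ contribute. So $\theta_\sigma$ is an isomorphism of complexes, and homological degree $i=|\sigma|-|\tau|$ corresponds to cohomological degree $|\tau|-1=|\sigma|-i-1$. Finally, for $v\in\sigma$,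
\[
\iota_v\theta_\sigma(e_\tau^*)=x^\tau\,\iota_{e_v^*\wedge e_\tau^*}e_\sigma=(-1)^{|\tau|}x^\tau\,\iota_{e_\tau^*}(\iota_ve_\sigma),\qquad\iota_ve_\sigma=\pm e_{\sigma\setminus v}.
\]
This is $0$ if $v\in\tau$ and $\pm\theta_{\sigma\setminus v}(e_\tau^*)$ otherwise, with a sign depending only on $\sigma$, $v$ and $|\tau|$. Restriction of cochains to $\Delta_{\sigma\setminus v}$ kills $e_\tau^*$ for $v\in\tau$ and fixes it otherwise, so $\iota_v\theta_\sigma=\pm\theta_{\sigma\setminus v}\circ\mathrm{res}$ in each degree. Composing the three identifications proves the lemma.
\end{proof}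

Since $\mathbf F_i=\mathbf G_{i+1}$, a basis element of the $k$-th strand with multidegree $\sigma$ has $|\sigma|=i+k$ and belongs to cohomological degree $|\sigma|-(i+1)-1=k-2$. For $k=3$, writing $T_\sigma=(\mathbf F_{|\sigma|-3}\otimes\Bbbk)_\sigma$, we obtain
\begin{equation}\label{eq:T}
T_i=\bigoplus_{|\sigma|=i+3}T_\sigma,\qquad T_\sigma\cong H^1(\Delta_\sigma),\qquad D_v\colon T_\sigma\to T_{\sigma\setminus v}\ \text{ is }\pm\text{restriction}
\end{equation}
for $i\ge0$, where the last statement is for $v\in\sigma$ and $|\sigma|\ge4$. For $v\notin\sigma$ the operator $D_v$ vanishes on $T_\sigma$, because the target multidegree has a negative entry.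

\section{Reduction to a flag complex}\label{sec:reduction}

The ideal of Example~\ref{ex:hexagon} is $I_\Delta$ for the hexagon with vertices $p_1,a_2,p_3,a_1,p_2,a_3$ in cyclic order. The plane $W$ is $\tilde H^0$ of the three isolated points $p_1,p_2,p_3$, and $a_j$ joins the two points other than $p_j$. The example shows the two difficulties that a counterexample has to overcome.

\emph{Enough lines.} The group $\tilde H^0$ consists of the functions on the set of connected components, modulo constants. If $\tilde H^0(\Delta_\rho)$ is a plane, then $\Delta_\rho$ has three components, and a line that is restricted from a one-dimensional group $\tilde H^0(\Delta_{\rho\cup a})$ is spanned by the indicator function of a union of components. Up to complements there are three such unions, so this mechanism yields at most three lines in the second strand. In the third strand, a new vertex $a$ can be the apex of a cone over a loop, and a loop can wind around the cycles of $\Delta_\rho$ any number of times.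

\emph{Bases that are not multigraded.} In the hexagon let $\sigma=\{a_2,a_3,p_2,p_3\}$. Then $\Delta_\sigma$ consists of the disjoint edges $a_2p_3$ and $a_3p_2$, and the restriction $\tilde H^0(\Delta_\sigma)\to\tilde H^0(\Delta_{\sigma\setminus a_2})$ is an isomorphism of one-dimensional spaces. So $D_{a_2}$ is nonzero on a second multidegree of total degree $4$. A $\mathbb Z$-homogeneous basis may mix a generator of this multidegree with $f_2$, and then the corresponding column of $D_{a_2}$ does not even lie in $W$. The remedy is to make $D_{a_j}$ have rank one on the whole $\mathbb Z$-graded piece, so that every nonzero column in every basis spans the same line.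

The following proposition meets both difficulties, in (i) and (ii) respectively. A simplicial complex is \emph{flag} if every set of pairwise adjacent vertices is a face. If every element of $E$ is a vertex of $\Delta$, then $\Delta$ is flag if and only if its minimal nonfaces have two elements, that is, if and only if $I_\Delta$ is generated by squarefree quadrics; such an ideal contains no variable.

Let $\varphi_1,\dots,\varphi_q\in P^d$ be as in Theorem~\ref{thm:lines}. Regard them as linear functionals on $V=\Bbbk^d$, thereby identifying $V^*$ with $\Bbbk^d$, and put $V_j=\ker\varphi_j$. For $j\ne k$ some $2\times2$ minor of the pair $(\varphi_j,\varphi_k)$ is nonzero, so the two vectors are non-proportional also over $\Bbbk$. Hence the hyperplanes $V_j$ are pairwise distinct, and $V_j+V_k=V$ for $j\ne k$.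

\begin{proposition}\label{prop:complex}
There is a flag complex $\Delta$ with vertex set $E=\rho\sqcup\{a_1,\dots,a_q\}$, $m=|\rho|\ge3$, and an isomorphism $H_1(\Delta_\rho)\cong V$ such that
\begin{itemize}
\item[(i)] for each $j$, the map $H_1(\Delta_\rho)\to H_1(\Delta_{\rho\cup a_j})$ is surjective with kernel $V_j$;
\item[(ii)] $H_1(\Delta_\sigma)=0$ for every $\sigma\subseteq E$ with $|\sigma|=m+1$ and $\rho\not\subseteq\sigma$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:lines} from Proposition~\ref{prop:complex}]
Let $I=I_\Delta$, a squarefree ideal generated by quadrics. Over a field, $H^1$ is the dual space of $H_1$, and restriction is dual to the map induced by inclusion. Consider the operators $D_v\colon T_{m-2}\to T_{m-3}$; here $m-2\ge1$. By \eqref{eq:T}, the summands of $T_{m-2}$ are indexed by the sets of size $m+1$ and those of $T_{m-3}$ by the sets of size $m$. By (ii),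
\[
T_{m-2}=\bigoplus_{j=1}^qT_{\rho\cup a_j}.
\]
The operator $D_{a_j}$ vanishes on $T_{\rho\cup a_k}$ for $k\ne j$. On $T_{\rho\cup a_j}$ it is, up to sign, the restriction $H^1(\Delta_{\rho\cup a_j})\to H^1(\Delta_\rho)$, which by (i) is dual to the projection $V\to V/V_j$. Its image consists of the functionals vanishing on $V_j$. So $D_{a_j}\colon T_{m-2}\to T_{m-3}$ has rank one, and its image is the line
\[
\ell_j=\Bbbk\varphi_j\subseteq T_\rho\cong V^*=\Bbbk^d,
\]
where the identification of $T_\rho$ with $\Bbbk^d$ does not depend on $j$.

Let a homogeneous basis as in the theorem be given, and use the induced bases of $T_{m-2}$ and $T_{m-3}$. The subspace $T_\rho\subseteq T_{m-3}$ need not be spanned by basis vectors, so we work with coordinate functionals instead. The coordinate functionals of $T_{m-3}$ span its dual, so their restrictions to $T_\rho$ span $T_\rho^*$. Choose $d$ of them whose restrictions form a basis of $T_\rho^*$. Together they define an isomorphism $g\colon\Bbbk^d=T_\rho\to\Bbbk^d$, that is, an element of $GL_d(\Bbbk)$. Fix $j$ and pick a basis vector $\bar f$ of $T_{m-2}$ with $D_{a_j}\bar f\ne0$. Then $D_{a_j}\bar f=c\varphi_j$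 with $c\in\Bbbk^*$, and all its coordinates in $T_{m-3}$ lie in $C\cup\{0\}$ by Lemma~\ref{lem:matrix}. The vector $c\,g\varphi_j=g(D_{a_j}\bar f)$ consists of $d$ of these coordinates, so it lies in $(C\cup\{0\})^d$.
\end{proof}

\section{Construction of the complex}\label{sec:complex}

We first build a flag complex $X$ with $H_1(X)=V$ and subcomplexes $A_j$ that carry the hyperplanes $V_j$. Coning off $A_j$ with apex $a_j$ would already give (i). To obtain (ii) as well, we replace each vertex of $X$ by $q$ copies before coning. We use three standard facts.
\begin{itemize}
\item \emph{Collapses.} If a face $\tau$ is properly contained in exactly one face $\tau'$, then removing $\tau$ and $\tau'$ leaves a subcomplex that is a deformation retract.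
\item \emph{Contiguity.} If simplicial maps $f,f'\colon K\to L$ are such that $f(F)\cup f'(F)$ is a face of $L$ for every face $F$ of $K$, then $f$ and $f'$ are homotopic.
\item \emph{Subdivision.} The barycentric subdivision $\operatorname{sd}Y$ has the nonempty faces of $Y$ as vertices and the chains under inclusion as faces. There is a homeomorphism $|\operatorname{sd}Y|\cong|Y|$ carrying $|\operatorname{sd}B|$ to $|B|$ for every subcomplex $B$.
\end{itemize}

\subsection*{Loops that carry the hyperplanes}

\begin{lemma}\label{lem:X}
There are a flag complex $X$ with at least three vertices, an isomorphism $H_1(X)\cong V$, and nonempty connected induced subcomplexes $A_1,\dots,A_q$ of $X$ such that the image of $H_1(A_j)\to H_1(X)$ is $V_j$.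
\end{lemma}

\begin{proof}
\emph{Walks.} For each $j$ choose $z_{j,1},\dots,z_{j,d-1}\in\mathbb Z^d$ whose images in $P^d$ form a basis of the kernel of $\varphi_j$ on $P^d$: clear denominators if $P=\mathbb Q$, and lift if $P=\mathbb F_p$. This is where $\varphi_j\in P^d$ is used. These $d-1$ images remain linearly independent over $\Bbbk$ and lie in $V_j$, so they span $V_j$. Let $X_0$ be the graph consisting of $d$ oriented $3$-cycles glued at a vertex $o$, so that $H_1(X_0;\mathbb Z)=\mathbb Z^d$ and $H_1(X_0)=V$. For $z=z_{j,r}$ take the closed walk from $o$ to $o$ that, for $s=1,\dots,d$, runs $|z_s|$ times around the $s$-th cycle in the direction given by the sign of $z_s$. Its class is $z$, and its length $3\sum_s|z_s|$ is at least $3$ since $z\neq0$. Let $B_j$ be the graph obtained by gluing at a common base vertex $d-1$ cycles whose lengths are those of the walks for $z_{j,1},\dots,z_{j,d-1}$. Since $d\ge2$ and the lengths are at least $3$, $B_j$ is a connected simplicial complex in which every vertex lies on an edge. Let $f_j\colon B_j\to X_0$ be the simplicial map that follows the walks. It maps edges to edges. The $d-1$ cycles form a basis of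 $H_1(B_j)$, so $f_{j*}H_1(B_j)=V_j$.

\emph{Mapping cylinder.} The subcomplexes of $X_0$ itself are useless: their first homology maps onto coordinate subspaces of $V$ only. We enlarge $X_0$, without changing its homotopy type, so that $B_j$ becomes a subcomplex. Choose a total order on the vertices of each $B_j$. Let $Y$ be the complex on the disjoint union of the vertex sets of $X_0,B_1,\dots,B_q$ whose faces are the faces of $X_0$ and, for each $j$ and each edge $\{b,b'\}$ of $B_j$ with $b<b'$, the triangles
\[
\{f_j(b),b,b'\}\quad(\text{upper})\qquad\text{and}\qquad\{f_j(b),f_j(b'),b'\}\quad(\text{lower})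
\]
with their faces; see Figure~\ref{fig:prism}. Besides the edges of $X_0$ and of the $B_j$, the complex $Y$ has the \emph{vertical} edges $\{b,f_j(b)\}$, one for every vertex $b$ of $B_j$, and the \emph{diagonals} $\{f_j(b),b'\}$. A diagonal is never vertical, because $f_j(b)\ne f_j(b')$. The complex $Y$ collapses to $X_0$ in three rounds.
\begin{enumerate}
\item An edge of $B_j$ lies in no lower triangle, and the only upper triangle containing it is its own. Collapse each edge of $B_j$ with its upper triangle. This removes all upper triangles.
\item The remaining triangles containing a vertex $b'$ of $B_j$ have the form $\{y,f_j(b'),b'\}$ with $y=f_j(c)\ne f_j(b')$ for a neighbor $c<b'$. (Different neighbors may give the same triangle.) The diagonal $\{y,b'\}$ lies in this triangle and in no other. Collapse each diagonal with its lower triangle. This removes all diagonals and all triangles.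
\item Each vertex $b$ of $B_j$ now lies only on the edge $\{b,f_j(b)\}$. Collapse these pairs.
\end{enumerate}
So the inclusion $X_0\to Y$ is a homotopy equivalence. The vertex map $r\colon Y\to X_0$ that is the identity on $X_0$ and $f_j$ on $B_j$ sends both triangles above to the edge $\{f_j(b),f_j(b')\}$, so it is simplicial. It is a left inverse of the inclusion, hence $r_*\colon H_1(Y)\to H_1(X_0)=V$ is the inverse isomorphism. It carries the image of $H_1(B_j)$ in $H_1(Y)$ onto $f_{j*}H_1(B_j)=V_j$.

\emph{Subdivision.} The complex $Y$ is not flag, as the $3$-cycles of $X_0$ are not filled. Put $X=\operatorname{sd}Y$ and $A_j=\operatorname{sd}B_j$. The homological statements and the connectedness carry over from $Y$ and $B_j$. A set of pairwise comparable faces of $Y$ is a chain, so $X$ is flag. A chain of faces of $Y$ that all lie in $B_j$ is a chain in $B_j$, so $A_j$ is an induced subcomplex of $X$.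
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.2]
\fill[gray!12] (0,0)--(0,1)--(1.5,1)--cycle;
\fill[gray!32] (0,0)--(1.5,0)--(1.5,1)--cycle;
\draw (0,0)--(0,1)--(1.5,1)--(1.5,0);
\draw (0,0)--(1.5,1);
\draw[very thick] (0,0)--(1.5,0);
\foreach \p in {(0,0),(0,1),(1.5,0),(1.5,1)} \fill \p circle (0.025);
\node[above left] at (0,1) {$b$};
\node[above right] at (1.5,1) {$b'$};
\node[below left] at (0,0) {$f_j(b)$};
\node[below right] at (1.5,0) {$f_j(b')$};
\draw[->] (0.55,1.12)--(0.55,0.72) node[left] {$1$};
\draw[->] (0.8,0.62)--(1.02,0.29) node[right] {$2$};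
\draw[->] (-0.12,0.8)--(-0.12,0.3) node[midway,left] {$3$};
\draw[->] (1.62,0.8)--(1.62,0.3) node[midway,right] {$3$};
\end{tikzpicture}
\caption{The two triangles of the mapping cylinder $Y$ that connect an edge $b<b'$ of the graph $B_j$ (top) to its image edge in $X_0$ (bottom, thick). The numbers give the order of the collapses: the top edge with the upper triangle, the diagonal with the lower triangle, and the top vertices with the vertical edges.}
\label{fig:prism}
\end{figure}

\subsection*{Inflation and cones}
A set $\sigma$ as in (ii) omits some vertices of $\rho$ and contains at least two apexes. Two cones kill $V_j+V_k=V$, but only if the omission has not changed the topology of the base. In the hexagon it does: after deleting $p_1$, the vertices $a_2$ and $a_3$ no longer join anything. Since there are only $q$ apexes, $\sigma$ omits at most $q-1$ vertices of $\rho$. With $q$ interchangeable copies of each vertex, such an omission is harmless.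

Let $\rho$ be the set of pairs $(x,c)$ with $x$ a vertex of $X$ and $1\le c\le q$, let $\pi(x,c)=x$, and let $m=|\rho|\geq3$. Let $\hat X$ be the complex on $\rho$ whose faces are the sets $F$ with $\pi(F)\in X$; thus the copies of a vertex span a simplex. Let $\hat A_j$ be the induced subcomplex of $\hat X$ on the vertices over $A_j$. Since $A_j$ is induced in $X$, a set $F\subseteq\rho$ is a face of $\hat A_j$ if and only if $\pi(F)\in A_j$. Let $\Delta$ be the complex on $E=\rho\sqcup\{a_1,\dots,a_q\}$ whose faces are the faces of $\hat X$ and the sets $F\cup\{a_j\}$ with $F\in\hat A_j$, including $F=\emptyset$.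

\begin{lemma}\label{lem:flag}
The complex $\Delta$ is flag, and every element of $E$ is a vertex of $\Delta$.
\end{lemma}

\begin{proof}
The second statement holds by definition. Let $G\subseteq E$ be a set of pairwise adjacent vertices and $F=G\cap\rho$. No face contains two apexes, so $G$ contains at most one. Any two elements of $F$ project to equal or adjacent vertices of $X$, so $\pi(F)\in X$ because $X$ is flag, and $F\in\hat X$. If $a_j\in G$, then every element of $F$ is adjacent to $a_j$ and hence lies over $A_j$. Then $F\in\hat A_j$ and $G=F\cup\{a_j\}\in\Delta$.
\end{proof}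

\begin{lemma}\label{lem:cones}
Let $\rho'\subseteq\rho$ contain at least one vertex over each vertex of $X$, let $J\subseteq\{1,\dots,q\}$, and let $\sigma=\rho'\cup\{a_j:j\in J\}$. Then $\pi$ induces an isomorphism $H_1(\Delta_{\rho'})\cong H_1(X)=V$, and $H_1(\Delta_{\rho'})\to H_1(\Delta_\sigma)$ is surjective with kernel $\sum_{j\in J}V_j$.
\end{lemma}

\begin{proof}
Put $Z=\Delta_{\rho'}=\hat X_{\rho'}$, and let $A'_j$ be the subcomplex of the faces of $\hat A_j$ contained in $\rho'$. Choose for each vertex $x$ of $X$ a vertex $s(x)\in\rho'$ over $x$. Since $\pi s$ is the identity, $s$ sends faces of $X$ to faces of $Z$. For a face $F$ of $Z$, the set $F\cup s\pi(F)\subseteq\rho'$ projects to $\pi(F)$ and is therefore a face of $Z$. So $s\pi$ is contiguous to the identity, and $\pi\colon Z\to X$ is a homotopy equivalence. The maps $\pi$ and $s$ restrict to maps between $A'_j$ and $A_j$, and for $F\in A'_j$ the set $F\cup s\pi(F)$ projects to $\pi(F)\in A_j$. So $\pi\colon A'_j\to A_j$ is a homotopy equivalence too. As $\pi$ commutes with the inclusions, $A'_j$ is nonempty and connected, and the image of $H_1(A'_j)$ in $H_1(Z)=V$ is $V_j$.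

The complex $\Delta_\sigma$ arises from $Z$ by attaching, one after another, the cones with apex $a_j$ over $A'_j$, $j\in J$. Let $Z''$ be obtained from a complex $Z'$ by attaching a cone over a nonempty subcomplex $A$. The cone is contractible and meets $Z'$ in $A$, so the reduced Mayer--Vietoris sequence contains
\[
H_1(A)\longrightarrow H_1(Z')\longrightarrow H_1(Z'')\longrightarrow\tilde H_0(A).
\]
If $A$ is connected, the last group vanishes and $H_1(Z'')$ is the quotient of $H_1(Z')$ by the image of $H_1(A)$. (A cone over a disconnected $A$ could create new cycles.) Now induct on $|J|$: if $H_1(Z')=V/U$ via the inclusion of $Z$, then the image of $H_1(A'_j)$ in it is $(U+V_j)/U$, and $H_1(Z'')=V/(U+V_j)$.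
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:complex}]
The complex $\Delta$ is flag by Lemma~\ref{lem:flag}, and (i) is Lemma~\ref{lem:cones} for $\rho'=\rho$ and $J=\{j\}$. For (ii) write $\sigma=\rho'\cup\{a_j:j\in J\}$ with $\rho'\subsetneq\rho$. From $|\rho'|+|J|=m+1$ we get $|J|=|\rho\setminus\rho'|+1$. On the one hand $|J|\le q$ gives $|\rho\setminus\rho'|\le q-1$, so $\rho'$ contains one of the $q$ copies of each vertex and Lemma~\ref{lem:cones} applies. On the other hand $|J|\ge2$, so $\sum_{j\in J}V_j=V$; this is where the $\varphi_j$ must be non-proportional. Hence $H_1(\Delta_\sigma)=0$.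
\end{proof}

This completes the proof of Theorem~\ref{thm:lines}.

\section{Counting lines}\label{sec:counting}

\subsection*{The prime field suffices}
The positive statements rest on the fact that a monomial ideal is defined over the prime field.

\begin{lemma}\label{lem:prime}
For every monomial ideal $I\subseteq S$ and every $\lambda\in\Bbbk^*$, the resolution $\mathbf F$ has a multigraded basis in which every entry of $\mathrm d$ has the form $c\cdot(\text{monomial})$ with $c\in\lambda P^*\cup\{0\}$.
\end{lemma}

\begin{proof}
Let $I_P\subseteq P[x_1,\dots,x_n]$ be generated by the same monomials as $I$, and let $\mathbf F_P$ be its minimal $\mathbb Z^n$-graded free resolution. In a multigraded basis each entry is homogeneous for the $\mathbb Z^n$-grading, and each graded piece of the polynomial ring is zero or spanned by one monomial. So each entry is a monomial times an element of $P$. The functor $-\otimes_P\Bbbk$ is exact, so $\mathbf F_P\otimes_P\Bbbk$ is a free resolution of $I_P\otimes_P\Bbbk=I$ with the same matrices. Their entries lie in $\mathfrak m$, so this is $\mathbf F$. This settles $\lambda=1$. Replace each basis element $f\in\mathbf F_i$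 by $\lambda^if$. From $\mathrm df=\sum_wa_ww$ we get $\mathrm d(\lambda^if)=\sum_w\lambda a_w(\lambda^{i-1}w)$, so every entry is multiplied by $\lambda$.
\end{proof}

\subsection*{Five lines in a plane}

\begin{proof}[Proof of Theorem~\ref{thm:signs}]
Let $\operatorname{char}\Bbbk\ne2,3$. Apply Theorem~\ref{thm:lines} with $d=2$, $q=5$ and the vectors $(0,1)$ and $(1,t)$ for $t=0,1,-1,2$. The determinant of $(1,t)$ and $(0,1)$ is $1$, and that of $(1,t)$ and $(1,t')$ is $t'-t\in\{\pm1,\pm2,\pm3\}$, which is nonzero in $\Bbbk$. So the vectors are pairwise non-proportional. Suppose that the differential on $\mathbf F^{\le3}$ for the resulting ideal can be written using only coefficients $\pm1$. With $C=\{1,-1\}$ we obtain $g\in GL_2(\Bbbk)$ such that each of the five distinct lines $\Bbbk\,g\varphi_j$ is spanned by a nonzero vector of $\{0,\pm1\}^2$. The eight such vectors come in four pairs $\pm y$, so they span only four lines, a contradiction.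

If $\operatorname{char}\Bbbk=p\in\{2,3\}$, then every element of $P^*=\mathbb F_p^*$ is $\pm1$, and Lemma~\ref{lem:prime} with $\lambda=1$ gives the required basis for all of $\mathbf F$.
\end{proof}

\begin{remark}
In characteristic $5$, four lines in a plane give no contradiction. By an element of $GL_2(\mathbb F_5)$, four distinct lines in $\mathbb F_5^2$ can be moved to those spanned by $(1,0),(0,1),(1,1),(1,t)$ with $t\in\{2,3,4\}$. For $t=4=-1$ these vectors lie in $\{0,\pm1\}^2$. For $t=2$ the map $(x,y)\mapsto(x-y,x)$ sends them to $(1,1),(-1,0),(0,1),(-1,1)$. For $t=3$ we have $2\cdot(1,3)=(2,1)$, and exchanging the coordinates leads back to $t=2$.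
\end{remark}

\subsection*{The number of coefficients}
For the lower bounds in Theorem~\ref{thm:number} it suffices to compare the number of lines in $P^d$ with the number of vectors in $(C\cup\{0\})^d$. The case $|C|=p-1$ is more delicate. It has content only when $\Bbbk\ne\mathbb F_p$, and then the matrix $g$ of Theorem~\ref{thm:lines} need not have entries in $\mathbb F_p$. Counting alone gives no contradiction either: there are $p^d-1$ nonzero vectors for $\frac{p^d-1}{p-1}$ lines. But the vectors that are used make up a fraction of about $\frac1{p-1}$ of all vectors, independently of $d$. Spread over many pairs of coordinates, this deficit becomes negligible in at least one pair, where the used vectors are then almost equidistributed. Entropy makes this precise.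

The Shannon entropy of a random variable $Y$ with values in a finite set $\Omega$ is $H(Y)=-\sum_{\omega}\Pr(Y=\omega)\log\Pr(Y=\omega)$, with $0\log0=0$. We use two facts. First, $H$ is a continuous function on the compact simplex of probability distributions on $\Omega$, with maximum $\log|\Omega|$ attained only at the uniform distribution. Second, entropy is subadditive: $H(U_1,\dots,U_e)\le H(U_1)+\dots+H(U_e)$.

\begin{proof}[Proof of Theorem~\ref{thm:number}]
By Lemma~\ref{lem:prime}, $C=\lambda P^*$ works for all of $\mathbf F$ and every $\lambda\in\Bbbk^*$. This proves the first statement and the ``if'' part of (b). For the rest assume $(\mathcal P_C)$ and put $C'=C\cup\{0\}$. For any $\varphi_1,\dots,\varphi_q\in P^d$ as in Theorem~\ref{thm:lines}, the ideal provided there has a basis as required, so there are $g\in GL_d(\Bbbk)$ and nonzero multiples $y^{(j)}\in C'^d$ of $g\varphi_j$. They span distinct lines, so they are $q$ distinct nonzero elements of $C'^d$.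

\emph{Part (a).} Let $\operatorname{char}\Bbbk=0$ and suppose that $C$ is finite. Take $d=2$ and $\varphi_j=(1,j)$ for $1\le j\le q$, with $q>(|C|+1)^2$. Then $C'^2$ would have more than $(|C|+1)^2$ elements.

\emph{Part (b), the bound.} Let $\operatorname{char}\Bbbk=p$, and let $\varphi_1,\dots,\varphi_q$ represent all lines in $\mathbb F_p^d$, so that $q=\frac{p^d-1}{p-1}=1+p+\dots+p^{d-1}\ge p^{d-1}$. If $|C|\le p-2$, then $p^{d-1}\le q\le(p-1)^d-1$ for all $d\ge2$. This fails as soon as $\bigl(\frac p{p-1}\bigr)^d\ge p$.

\emph{Part (b), equality.} Let $|C|=p-1$, so that $C'^2$ has $p^2$ elements, and put $\varepsilon=\frac1{2p^3}$. The distributions on $C'^2$ in which some probability differs from $p^{-2}$ by at least $\varepsilon$ form a compact set not containing the uniform distribution. So their entropy is at most $2\log p-\eta$ for some $\eta>0$ depending only on $p$. Fix $e$ with $\frac1e\log p<\eta$, let $d=2e$, and let $\varphi_1,\dots,\varphi_q$ again represent all lines in $\mathbb F_p^d$. Let $j$ be uniformly distributed on $\{1,\dots,q\}$ and $Y=(Y_1,\dots,Y_d)=y^{(j)}$. Since the $y^{(j)}$ are distinct, $H(Y)=\log q\ge(2e-1)\log p$. Split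 the coordinates into $e$ pairs. By subadditivity some pair $(s,t)$ satisfies
\[
H(Y_s,Y_t)\ge\frac{2e-1}e\log p=2\log p-\frac1e\log p>2\log p-\eta .
\]
Hence $\Pr(Y_s=a,Y_t=b)>p^{-2}-\varepsilon>0$ for all $a,b\in C'$. We draw two consequences: every pair $(a,b)\in C^2$ occurs as a value of $(Y_s,Y_t)$, and, summing over the $p$ values of the other coordinate,
\begin{equation}\label{eq:zero}
\Pr(Y_s=0),\ \Pr(Y_t=0)\ \ge\ \frac1p-p\varepsilon=\frac1p-\frac1{2p^2}>\frac1{p^2},
\end{equation}
where the last inequality holds as $p>\frac32$.

Next we show that the rows $g_s,g_t$ of $g$ are defined over $\mathbb F_p$ up to a scalar. The row $g_s$ defines an $\mathbb F_p$-linear map $\mathbb F_p^d\to\Bbbk$, $\varphi\mapsto g_s\varphi$. Its values on the standard basis are the entries of $g_s$, which are not all zero, so its $\mathbb F_p$-rank $\kappa$ is at least $1$. We have $Y_s=0$ if and only if $\varphi_j$ lies in the kernel, which has dimension $d-\kappa$ and contains $\frac{p^{d-\kappa}-1}{p-1}$ lines. Therefore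
\[
\Pr(Y_s=0)=\frac{p^{d-\kappa}-1}{p^d-1}\le p^{-\kappa},
\]
since $p^d-p^\kappa\le p^d-1$. By \eqref{eq:zero}, $\kappa=1$, so $g_s(\mathbb F_p^d)=\mu_s\mathbb F_p$ for some $\mu_s\in\Bbbk^*$. The same argument for $t$, using the second half of \eqref{eq:zero}, gives $g_t(\mathbb F_p^d)=\mu_t\mathbb F_p$ with $\mu_t\in\Bbbk^*$.

Let $a,b\in C$ and pick $j$ with $y^{(j)}_s=a$ and $y^{(j)}_t=b$. Writing $y^{(j)}=c\,g\varphi_j$, we have $a=c\,g_s\varphi_j$ and $b=c\,g_t\varphi_j$, both nonzero. The unknown scalar $c$ cancels in the quotient, which is the reason for working with pairs of coordinates: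
\[
\frac ab=\frac{g_s\varphi_j}{g_t\varphi_j}\in\frac{\mu_s}{\mu_t}\,\mathbb F_p^* .
\]
The set $C$ is nonempty, and taking $a=b$ shows $\mu_s/\mu_t\in\mathbb F_p^*$. Hence $a/b\in\mathbb F_p^*$ for all $a,b\in C$, that is, $C\subseteq\lambda\mathbb F_p^*$ for any $\lambda\in C$. Both sets have $p-1$ elements, so $C=\lambda\mathbb F_p^*$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{Katthan}
Lukas Katth\"an, \emph{Linear maps in minimal free resolutions of Stanley-Reisner rings}, arXiv:1702.07765 (2017).

\bibitem{MS}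
Miller and Sturmfels, \emph{Combinatorial Commutative Algebra}.

\end{thebibliography}
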